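\title{Symplectic frames in a finite set: the sharp exponent $3n/4$}

\begin{abstract}
Let $V$ be a symplectic space of dimension $n$ over an arbitrary field, $u_1,\dots,u_n$ a basis of $V$, and $E\subset V$ a finite set. We prove that at most $C_n|E|^{3n/4}$ elements of $\mathrm{Sp}(V)$ send every $u_i$ into $E$, where $C_n$ depends only on $n$, and that the exponent $3n/4$ is optimal. The proof is an induction that removes two basis vectors at a time. It rests on a form of the Cauchy--Schwarz inequality that preserves a polynomial nonvanishing condition.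
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $k$ be a field, $n=2m$ an even integer, and $V$ an $n$-dimensional $k$-vector space with a nondegenerate alternating bilinear form $\omega$. Let $G=\mathrm{Sp}(V,\omega)$ be the group of linear maps that preserve $\omega$. For a finite set $E\subset V$ and an ordered basis $u=(u_1,\dots,u_n)$ of $V$ put
\[
T_{E,u}=\{g\in G:\ gu_i\in E\ \text{ for } i=1,\dots,n\}.
\]
How large can $T_{E,u}$ be in terms of $|E|$? We write $X\ll_n Y$ if $X\le CY$ with $C$ depending only on $n$, and not on $k$, $\omega$, $E$ or $u$. The question whether $|T_{E,u}|\ll_n|E|^{3n/4}$ comes from \cite{Slavov}. The answer is yes, over every field.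

\begin{theorem}\label{thm:main}
For every finite set $E\subset V$ and every basis $u$ of $V$ we have $|T_{E,u}|\ll_n|E|^{3n/4}$.
\end{theorem}

The set $T_{E,u}$ counts congruent copies of $u$ inside $E$. Let $A=(a_{ij})$ be a nonsingular alternating $n\times n$ matrix, and call $(v_1,\dots,v_n)\in V^n$ an \emph{$A$-frame} if $\omega(v_i,v_j)=a_{ij}$ for all $i,j$. For $a_{ij}=\omega(u_i,u_j)$, the map $g\mapsto(gu_1,\dots,gu_n)$ is injective and sends $T_{E,u}$ to $A$-frames in $E^n$. In particular $|T_{E,u}|\le|E|^n$, and the problem is to measure what the $\binom n2$ equations $\omega(v_i,v_j)=a_{ij}$ save.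

\subsection*{Which exponent to expect}
A basis $e_1,f_1,\dots,e_m,f_m$ of $V$ is \emph{symplectic} if $\omega(e_i,f_i)=1$ and all other pairs of basis vectors are orthogonal. Such bases exist, and $G$ permutes them simply transitively. Take $k=\mathbb F_q$ and $E=V$, so that $T_{E,u}=G$. There are $q^n-1$ choices for $e_1$ and then $q^{n-1}$ choices for $f_1$, and the remaining vectors form a symplectic basis of $\langle e_1,f_1\rangle^\perp$. Hence $|G|=\prod_{i=1}^m(q^{2i}-1)q^{2i-1}$, which has order $q^{n(n+1)/2}=|E|^{(n+1)/2}$. One might guess that $(n+1)/2$ is the right exponent. It is for $n=2$, but in higher dimension a much smaller set does better. Split $V$ into $n/2d$ orthogonal blocks of dimension $2d$, let $E$ be the union of the blocks, and let $u$ be a union of bases of the blocks. Then $|E|$ has order $q^{2d}$, and $T_{E,u}$ contains the product of the symplectic groups of the blocks, whose order is about $q^{d(2d+1)\cdot n/2d}$. The exponent is $\frac n2+\frac n{4d}$, which is largest for $d=1$.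

\begin{proposition}\label{prop:sharp}
For every even $n\ge2$ the exponent $3n/4$ in Theorem~\ref{thm:main} cannot be lowered. This holds even for one fixed field $k$, if $k$ contains arbitrarily large finite subfields (for example $k=\overline{\mathbb F}_p$).
\end{proposition}

\begin{proof}
Let $\mathbb F_q\subset k$, let $u=(e_1,f_1,\dots,e_m,f_m)$ be a symplectic basis, and let $E=\bigcup_{i=1}^m(\mathbb F_qe_i+\mathbb F_qf_i)$, so that $q^2\le|E|\le mq^2$. On the plane $ke_i+kf_i$ the form $\omega$ is the determinant of the coordinates, so the group $\mathrm{SL}_2(\mathbb F_q)^m$, acting blockwise, lies in $G$; it maps every vector of $u$ into $E$. Since $|\mathrm{SL}_2(\mathbb F_q)|=q^3-q\ge\frac34q^3$,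
\[
|T_{E,u}|\ge(3/4)^mq^{3m}\ge(3/4)^m m^{-3m/2}\,|E|^{3n/4}.
\]
As $q\to\infty$, either with $k=\mathbb F_q$ or inside one field $k$ as in the statement, $|E|$ is unbounded, so no smaller exponent is possible.
\end{proof}

\subsection*{The stronger statement}
The induction needs two kinds of extra room: a separate set for each vector of the frame, and a polynomial that is required not to vanish. A \emph{polynomial of degree at most $\Delta$} on a finite-dimensional space $W$ means a polynomial expression over $k$ of total degree at most $\Delta$ in linear coordinates of $W$, viewed as a function on $W$. A \emph{perfect matching} of $\{1,\dots,n\}$ is a partition into $m$ pairs.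

\begin{theorem}\label{thm:strong}
Let $A\in M_n(k)$ be a nonsingular alternating matrix, $n=2m$. There is a perfect matching $M=M(A)$ of $\{1,\dots,n\}$, depending only on $A$, with the following property. Let $(V,\omega)$ be a symplectic space of dimension $n$ over $k$, let $E_1,\dots,E_n\subset V$ be finite sets, let $f$ be a polynomial of degree at most $\Delta$ on $V^n$, and let $\mathcal T$ be a set of $A$-frames $v\in E_1\times\dots\times E_n$ with $f(v)\ne0$. Then
\begin{equation}\label{eq:strong}
|\mathcal T|^2\le C(m,\Delta)\prod_{\{p,q\}\in M}\big(|E_p|+|E_q|\big)\cdot\#\{y\in E_1\times\dots\times E_n:\ f(y)\neq0\},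
\end{equation}
where $C(m,\Delta)$ depends only on $m$ and $\Delta$.
\end{theorem}

The tuples counted on the right satisfy no condition on their Gram matrix. Two choices of $f$ give the following consequences.

\begin{corollary}\label{cor:sets}
Let $u$ be a basis of $V$, let $E_1,\dots,E_n\subset V$ be finite, and let $M=M(A)$ for $A=(\omega(u_i,u_j))$. Then
\[
\#\{g\in G:\ gu_i\in E_i\ \text{for all } i\}\ll_n\prod_{\{p,q\}\in M}\max(|E_p|,|E_q|)\,\min(|E_p|,|E_q|)^{1/2}.
\]
\end{corollary}

\begin{proof}
Apply \eqref{eq:strong} with $f=1$ to the frames $(gu_1,\dots,gu_n)$. A pair $\{p,q\}$ contributes $(|E_p|+|E_q|)|E_p||E_q|\le2\max(|E_p|,|E_q|)^2\min(|E_p|,|E_q|)$ to the right side.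
\end{proof}

Theorem~\ref{thm:main} is the case $E_1=\dots=E_n=E$, in which each of the $m$ pairs contributes $|E|^{3/2}$.

\begin{corollary}\label{cor:bases}
For every finite set $E\subset V$ and every basis $u$ of $V$,
\[
|T_{E,u}|^2\ll_n|E|^{n/2}\cdot\#\{(y_1,\dots,y_n)\in E^n:\ y_1,\dots,y_n\ \text{is a basis of } V\}.
\]
\end{corollary}

\begin{proof}
Apply \eqref{eq:strong} with $E_i=E$ and $f=\det$, the determinant in a fixed basis of $V$. It has degree $n$ and does not vanish on the bases $(gu_1,\dots,gu_n)$.
\end{proof}

\subsection*{Linear algebra used}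
A form is \emph{alternating} if $\omega(v,v)=0$ for all $v$, and a matrix is alternating if it is skew-symmetric with zero diagonal; with these definitions characteristic $2$ needs no separate treatment. For a subspace $U$ of a symplectic space $V$ we have $\dim U^\perp=n-\dim U$ and $U^{\perp\perp}=U$. The subspace $U$ is \emph{nondegenerate} if $U\cap U^\perp=0$; then $U^\perp$ is nondegenerate and $V=U\oplus U^\perp$. The Gram matrix $(\omega(v_i,v_j))$ of vectors $v_1,\dots,v_r$ is nonsingular if and only if the vectors are linearly independent and span a nondegenerate subspace. In particular every $A$-frame is a basis of $V$.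

\section{Dimensions two and four}\label{sec:small}

\subsection*{The plane}
Let $n=2$, $f=1$ and $a=a_{12}\ne0$. A frame is a pair $(y,z)\in E_1\times E_2$ with $\omega(y,z)=a$, that is, an incidence between the point $y$ and the affine line $\ell_z=\{y:\omega(y,z)=a\}$. Let $S(y)$ be the number of frames with first vector $y$. By Cauchy--Schwarz,
\[
|\mathcal T|^2\le|E_1|\sum_{y\in E_1}S(y)^2\le|E_1|\cdot\#\{(y,z,z'):\ \omega(y,z)=\omega(y,z')=a\}.
\]
Fix $z'$ and count pairs $(y,z)$. If $z$ and $z'$ are independent, the two equations determine $y$. If $z=\lambda z'$, then $a=\lambda a$ forces $z=z'$, and this one exceptional $z$ occurs with at most $|E_1|$ points $y$. So there are at most $|E_1|+|E_2|$ pairs, and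
\begin{equation}\label{eq:plane}
|\mathcal T|^2\le(|E_1|+|E_2|)\,|E_1|\,|E_2| .
\end{equation}
This is \eqref{eq:strong} with constant $1$.

\subsection*{Two attempts in dimension four}
Let $n=4$, let $\mathcal T$ be the set of symplectic bases $(y,z,t_3,t_4)$ in $E^4$, and aim for $|\mathcal T|\ll|E|^3$. Once $y,z$ are chosen, $(t_3,t_4)$ is a frame in the plane $K_{y,z}=\langle y,z\rangle^\perp$, so the number $R(y,z)$ of completions is at most $\sqrt2\,|E|^{3/2}$. It would suffice to have $O(|E|^{3/2})$ pairs with $\omega(y,z)=1$. This fails: all pairs $y=e_1+\lambda e_2$, $z=f_1+\mu e_2$ have $\omega(y,z)=1$. Choosing the pairs one after the other gives only the exponent $2+\frac32$.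

The loss comes from bounding $|E\cap K_{y,z}|$ by $|E|$, since a given vector lies in $K_{y,z}$ for few pairs $(y,z)$. So we keep the last factor in \eqref{eq:plane} as a count, $R(y,z)^2\le 2|E|\cdot\#\{(s_3,s_4)\in(E\cap K_{y,z})^2\}$, and reverse the order of summation. With $Z_y=\{z\in E:\omega(y,z)=1\}$, Cauchy--Schwarz in $y$ and then in $z$ gives
\[
|\mathcal T|^2\le|E|\sum_{y}\Big(\sum_{z\in Z_y}R(y,z)\Big)^2\le|E|\sum_y\sum_{z,z'\in Z_y}R(y,z)^2\le2|E|^2\,|\Omega|,
\]
where $\Omega$ is the set of $(y,z,z',s_3,s_4)\in E^5$ with $\omega(y,z)=\omega(y,z')=1$ and $s_3,s_4\in\langle y,z\rangle^\perp$. We need $|\Omega|\ll|E|^4$. If $s_3,s_4$ are independent, they span $K_{y,z}$. Then $y,z$ lie in the plane $\langle s_3,s_4\rangle^\perp$, we may replace $z'$ by its projection to that plane, and the count above gives at most $2|E|$ pairs $(y,z)$ for each $(z',s_3,s_4)$. That is what we need. But dependent pairs can dominate: if $E$ consists of $N$ points on each of the lines $e_1+ke_2$, $f_1+ke_2$ and $ke_2$, then $|E|=3N$ and $|\Omega|\ge N^5$.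

The frames we started from have independent $t_3,t_4$; the independence was lost when Cauchy--Schwarz combined vectors from different frames. To close the argument we need \eqref{eq:plane} in $K_{y,z}$ with only bases counted on the right, which is Corollary~\ref{cor:bases} for a plane. This is the reason for the polynomial $f$ in Theorem~\ref{thm:strong}, and it calls for a form of Cauchy--Schwarz in which the recombined tuples still satisfy $f\ne0$.

\section{Cauchy--Schwarz with a nonvanishing condition}\label{sec:cs}

A matrix of small rank with nonzero diagonal cannot have many zeros.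

\begin{lemma}\label{lem:rank}
Let $X$ be a finite set and $\Phi:X\times X\to k$ a matrix of rank at most $D$ with $\Phi(g,g)\ne0$ for all $g\in X$. Then
\[
|X|^2\le D^2\cdot\#\{(g,g')\in X^2:\ \Phi(g,g')\ne0\text{ and }\Phi(g',g)\neq0\}.
\]
\end{lemma}

\begin{proof}
Write $\Phi(g,g')=\sum_{i=1}^D\alpha_i(g)\beta_i(g')$. The symmetric matrix
\[
\Psi(g,g')=\Phi(g,g')\Phi(g',g)=\sum_{i,j=1}^D\alpha_i(g)\beta_j(g)\cdot\beta_i(g')\alpha_j(g')
\]
has rank at most $D^2$ and nonzero diagonal. Let $\Gamma$ be the graph on $X$ in which $g\ne g'$ are adjacent if $\Psi(g,g')\ne0$. If $Y\subset X$ is independent (contains no edge), then $\Psi|_{Y\times Y}$ is diagonal and nonsingular, so $|Y|\le D^2$. By the Caro--Wei theorem, $\Gamma$ has an independent set of size at least $\sum_g(1+\deg g)^{-1}$. Indeed, order $X$ uniformly at random and keep the vertices that precede all their neighbors; the kept set is independent, and $g$ is kept with probability $(1+\deg g)^{-1}$. By Cauchy--Schwarz,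
\[
|X|^2\le\sum_g\frac1{1+\deg g}\cdot\sum_g(1+\deg g)\le D^2\sum_g(1+\deg g),
\]
and the last sum is the number of pairs $(g,g')$ with $\Psi(g,g')\ne0$.
\end{proof}

\begin{lemma}\label{lem:cs}
Let $W_1,W_2$ be finite-dimensional $k$-vector spaces and $F$ a polynomial on $W_1\times W_2$ of degree at most $d$ in the coordinates of $W_1$. Let $X\subset W_1\times W_2$ be a finite set on which $F$ has no zero, and let $P$ be the projection of $X$ to $W_1$. For $p,p'\in P$ put
\[
N(p;p')=\#\{q\in W_2:\ (p,q)\in X,\ F(p',q)\ne0\}.
\]
Then $|X|^2\le D^2\sum_{p,p'\in P}N(p;p')^2$ with $D=\binom{\dim W_1+d}{d}$.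
\end{lemma}

For $F=1$ this reads $|X|^2\le|P|\sum_p|X_p|^2$, where $X_p$ is the fiber over $p$: it is the usual Cauchy--Schwarz inequality, with the factor $|P|$ written as a sum over a free variable $p'$. The lemma says that, at the cost of a constant, the free variable may be required to keep $F(p',q)\neq0$.

\begin{proof}
Let $\Phi\big((p,q),(p',q')\big)=F(p,q')$. Its diagonal entries are the values of $F$ on $X$, which are nonzero. Expanding $F(p,q')=\sum_\mu\mu(p)\,c_\mu(q')$ over the $D$ monomials $\mu$ of degree at most $d$ on $W_1$ shows that $\Phi$ has rank at most $D$. For fixed $p,p'$, the pairs counted in Lemma~\ref{lem:rank} are given by a $q$ with $(p,q)\in X$, $F(p',q)\ne0$ and a $q'$ with $(p',q')\in X$, $F(p,q')\neq0$. Hence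
\[
|X|^2\le D^2\sum_{p,p'}N(p;p')N(p';p)\le D^2\sum_{p,p'}\frac{N(p;p')^2+N(p';p)^2}2=D^2\sum_{p,p'}N(p;p')^2.\qedhere
\]
\end{proof}

The two-sided condition in Lemma~\ref{lem:rank} matters here: it puts the nonvanishing condition into both factors $N(p;p')$ and $N(p';p)$.

\section{Removing two vectors from a frame}\label{sec:linear}

Throughout this section $n\ge2$. For a tuple $s=(s_3,\dots,s_n)$ in $V$ let $\gamma(s)=\det(\omega(s_i,s_j))_{i,j\ge3}$, with $\gamma=1$ for $n=2$. We begin with the count that ends the inductive step, because it shows which nonvanishing conditions have to be carried.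

\begin{lemma}\label{lem:incidence}
Let $z'\in V$, let $s=(s_3,\dots,s_n)$ satisfy $\gamma(s)\ne0$, let $a,b_j,c_j\in k$ for $3\le j\le n$, and let $E_1,E_2\subset V$ be finite. Then at most $|E_1|+|E_2|$ pairs $(y,z)\in E_1\times E_2$ satisfy
\[
\det(y,z',s)\ne0,\qquad \omega(y,z)=\omega(y,z')=a,\qquad \omega(y,s_j)=b_j,\quad\omega(z,s_j)=c_j\quad(j\ge3).
\]
\end{lemma}

\begin{proof}
Call such pairs admissible, and let $(y_0,z_0)$ be one of them. Since $(y_0,z',s)$ is a basis, $W=\langle z',s\rangle$ is a hyperplane that does not contain $y_0$. Write $W^\perp=kw$, so that $W=w^\perp$. For every admissible $(y,z)$ the vector $y-y_0$ is orthogonal to $z'$ and to all $s_j$, so $y=y_0+\lambda w$ with $\lambda\in k$, and the equation $\omega(y,z)=a$ becomes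
\[
\omega(y_0,z)+\lambda\,\omega(w,z)=a .
\]
If $\omega(w,z)\ne0$, then $z$ determines $\lambda$. Such $z$ give at most $|E_2|$ pairs.

If $\omega(w,z)=0$, then $z$ has prescribed products with $y_0$, $w$ and all $s_j$, namely $\omega(y_0,z)=a$, $\omega(w,z)=0$, $\omega(z,s_j)=c_j$. We claim that $(y_0,w,s)$ is a basis. The space $U=\langle s\rangle$ is nondegenerate of dimension $n-2$ because $\gamma(s)\ne0$, and $0\neq w\in U^\perp$, so $w\notin U$. Also $w\in w^\perp=W$ because $\omega$ is alternating. Thus $\langle w,s\rangle$ has dimension $n-1$ and equals $W$, and $y_0\notin W$ gives the claim. The difference of two such $z$ is orthogonal to a basis, hence zero. So at most one such $z$ occurs, in at most $|E_1|$ pairs.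
\end{proof}

\begin{example}\label{ex:needed}
Both nonvanishing conditions are needed. Let $n=4$ and let $\lambda,\mu$ range over a set of $N$ scalars. Take
\[
y=e_2+\lambda e_1,\quad z=f_2+\mu e_1,\quad z'=f_2,\quad s=(e_2,f_2).
\]
Here $\gamma(s)=1$ but $\det(y,z',s)=0$, and all $N^2$ pairs satisfy the linear conditions with $a=1$, $(b_3,b_4)=(0,1)$, $(c_3,c_4)=(-1,0)$. Next take
\[
y=e_1-f_2+\lambda f_1,\quad z=e_2+\mu f_2,\quad z'=e_2,\quad s=(f_1,f_2).
\]
Here $\det(y,z',s)\neq0$ but $\gamma(s)=0$, and all $N^2$ pairs satisfy the linear conditions with $a=1$, $(b_3,b_4)=(1,0)$, $(c_3,c_4)=(0,1)$.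
\end{example}

Lemma~\ref{lem:cs} can only preserve conditions that hold on the frames themselves. The determinant of a frame is nonzero automatically, but $\gamma(v_3,\dots,v_n)$ is a principal minor of $A$, which may vanish even if $a_{12}\neq0$. The pair to be removed must therefore be chosen so that both it and its complement span nondegenerate subspaces.

\begin{lemma}\label{lem:pair}
Let $A$ be a nonsingular alternating $n\times n$ matrix. There is $j\ge2$ with $a_{1j}\ne0$ and $\det A_J\ne0$, where $A_J$ is the principal submatrix on $J=\{1,\dots,n\}\setminus\{1,j\}$ and the empty determinant is $1$.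
\end{lemma}

\begin{proof}
Let $B=A^{-1}=(b_{ij})$. Since $\sum_ja_{1j}b_{j1}=1$ and $a_{11}=0$, there is $j\ge2$ with $a_{1j}\ne0$ and $b_{j1}\ne0$. Equip $k^n$ with the symplectic form $\omega_A(v,v')=v^TAv'$. The standard basis $\varepsilon_1,\dots,\varepsilon_n$ has Gram matrix $A$, and the columns $\delta_i=B\varepsilon_i$ of $B$ form a basis such that $\omega_A(\varepsilon_l,\delta_i)$ is $1$ for $l=i$ and $0$ otherwise. Let $U=\langle\varepsilon_l:l\in J\rangle$. The plane $U^\perp$ contains $\delta_1$ and $\delta_j$, so it is spanned by them, and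
\[
\omega_A(\delta_1,\delta_j)=\varepsilon_1^TB^TAB\,\varepsilon_j=\varepsilon_1^TB^T\varepsilon_j=b_{j1}\ne0 .
\]
So $U^\perp$ is nondegenerate, hence so is $U$, and its Gram matrix $A_J$ is nonsingular.
\end{proof}

\begin{remark}\label{rem:matching}
The condition $\det A_J\ne0$ is not an artifact of the proof. In the second family of Example~\ref{ex:needed}, the $N^2$ tuples $(y,z,f_1,f_2)$ are bases with the same Gram matrix $A$, whose entries above the diagonal are $a_{12}=a_{13}=a_{24}=1$ and $a_{14}=a_{23}=a_{34}=0$. Here $|E_1|=|E_2|=N$ and $|E_3|=|E_4|=1$. With $f=1$ and the matching $\{1,2\},\{3,4\}$, inequality \eqref{eq:strong} would give $N^4\le C\cdot4N^3$, which is false for large $N$ although $a_{12}\ne0$. Lemma~\ref{lem:pair} selects $j=3$.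
\end{remark}

When $y$ and $z$ are fixed, the other vectors of a frame need not lie in $\langle y,z\rangle^\perp$, but their components in $\langle y,z\rangle$ are prescribed by $A$. Subtracting them gives a frame in a smaller space.

\begin{lemma}\label{lem:fiber}
Let $A$ be nonsingular alternating with $a_{12}\neq0$, and define $A'=(a'_{ij})_{3\le i,j\le n}$ by
\[
a'_{ij}=a_{ij}-\frac{a_{1i}a_{2j}-a_{2i}a_{1j}}{a_{12}} .
\]
Then $A'$ is alternating and nonsingular. Let $y,z\in V$ satisfy $\omega(y,z)=a_{12}$, and put $K=\langle y,z\rangle^\perp$ and $h_j=(a_{1j}z-a_{2j}y)/a_{12}$ for $j\ge3$. Then: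
\begin{enumerate}
\item[(a)] $K$ is a symplectic space of dimension $n-2$;
\item[(b)] a vector $v\in V$ lies in $h_j+K$ if and only if $\omega(y,v)=a_{1j}$ and $\omega(z,v)=a_{2j}$;
\item[(c)] if $(y,z,t_3,\dots,t_n)$ is an $A$-frame in $V$, then $(t_j-h_j)_{j\ge3}$ is an $A'$-frame in $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
The plane $H=\langle y,z\rangle$ is nondegenerate, so $V=H\oplus K$ and (a) holds. From $\omega(y,z)=a_{12}=-\omega(z,y)$ we get $\omega(y,h_j)=a_{1j}$ and $\omega(z,h_j)=a_{2j}$, which gives (b). In (c), the vectors $t_j-h_j$ lie in $K$ by (b). Since $h_i\in H$ is orthogonal to $K$, we have $\omega(t_i-h_i,t_j-h_j)=a_{ij}-\omega(h_i,h_j)$, and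
\[
\omega(h_i,h_j)=\frac{-a_{1i}a_{2j}\,\omega(z,y)-a_{2i}a_{1j}\,\omega(y,z)}{a_{12}^2}=\frac{a_{1i}a_{2j}-a_{2i}a_{1j}}{a_{12}} .
\]
So their Gram matrix is $A'$. The $n-2$ vectors $t_j-h_j$ span $K$, because $K$ is the image of $V=\langle y,z,t_3,\dots,t_n\rangle$ under the projection with kernel $H$. Thus $A'$ is the Gram matrix of a basis of the symplectic space $K$, hence alternating and nonsingular. This last conclusion concerns $A$ only, and it holds because an $A$-frame exists in some symplectic space, namely the standard basis of $(k^n,\omega_A)$.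
\end{proof}

\section{Proof of Theorem~\ref{thm:strong}}\label{sec:proof}

We use induction on $m$, for all $A$, $V$, $E_i$, $f$ and $\Delta$ at once. For $m=0$ the set $V^0$ consists of the empty tuple and $f$ is a constant. If $\mathcal T\neq\emptyset$, then $f\ne0$ and both sides of \eqref{eq:strong} equal $1$ with $C(0,\Delta)=1$.

Let $m\ge1$. Take the smallest $j$ as in Lemma~\ref{lem:pair} and move it to the second place. This relabeling depends only on $A$; it permutes the rows and columns of $A$, the sets $E_i$ and the arguments of $f$, and the theorem is invariant under it. So we may assume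
\[
a_{12}\neq0,\qquad\det A_J\ne0\quad\text{for }J=\{3,\dots,n\}.
\]
Let $A'$ be as in Lemma~\ref{lem:fiber}, and define $M(A)=\{\{1,2\}\}\cup M(A')$, which depends only on $A$. Write the elements of $\mathcal T$ as $(y,z,t)$ with $t=(t_3,\dots,t_n)$. We follow the second attempt of Section~\ref{sec:small}, with Lemma~\ref{lem:cs} in place of Cauchy--Schwarz. The tuple counted on the right side of \eqref{eq:strong} will be $(x,z',s)$, where $x$ and $z'$ are the free variables of the first two steps and $s$ comes from the induction hypothesis.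

\subsection*{Step 1: the first vector}
The only condition that involves the free variable $x$ is $f\ne0$. Apply Lemma~\ref{lem:cs} to $X=\mathcal T\subset V\times V^{n-1}$ and $F=f$. With
\[
\mathcal T_{x,y}=\{(z,t):\ (y,z,t)\in\mathcal T,\ f(x,z,t)\ne0\}
\]
and $D_1=\binom{n+\Delta}{n}$ we obtain
\begin{equation}\label{eq:step1}
|\mathcal T|^2\le D_1^2\sum_{x,y\in E_1}|\mathcal T_{x,y}|^2 .
\end{equation}

\subsection*{Step 2: the second vector}
Fix $x,y\in E_1$. The free variable $z'$ has to keep $f\neq0$ and also the determinant condition of Lemma~\ref{lem:incidence}, so we multiply the two polynomials: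
\[
F(z,t)=f(x,z,t)\cdot\det(y,z,t).
\]
This polynomial has degree at most $\Delta+1$ in $z$. It has no zero on $\mathcal T_{x,y}$, since $(y,z,t)$ is a frame and hence a basis. Let $Z\subset E_2$ be the projection of $\mathcal T_{x,y}$ to the $z$-coordinate, and for $z,z'\in Z$ let
\[
\mathcal R_{z,z'}=\{t:\ (z,t)\in\mathcal T_{x,y},\ F(z',t)\ne0\}.
\]
Lemma~\ref{lem:cs}, applied to $X=\mathcal T_{x,y}\subset V\times V^{n-2}$, gives with $D_2=\binom{n+\Delta+1}{n}$
\begin{equation}\label{eq:step2}
|\mathcal T_{x,y}|^2\le D_2^2\sum_{z,z'\in Z}|\mathcal R_{z,z'}|^2 .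
\end{equation}
Unlike $x$, the variable $z'$ remembers a linear equation: as $z$ and $z'$ lie in $Z$, they are second vectors of frames with first vector $y$, so $\omega(y,z)=\omega(y,z')=a_{12}$.

\subsection*{Step 3: induction in the fiber}
Fix $x,y\in E_1$ and $z,z'\in Z$, and let $K$ and $h=(h_3,\dots,h_n)$ be as in Lemma~\ref{lem:fiber}. The induction hypothesis will replace $t$ by a tuple $s$ whose Gram matrix is unknown, so we add the remaining condition of Lemma~\ref{lem:incidence} and put
\[
F'(s)=F(z',s)\,\gamma(s)=f(x,z',s)\cdot\det(y,z',s)\cdot\gamma(s).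
\]
The three factors have degrees at most $\Delta$, $n-2$ and $2(n-2)$ in $s$, so $F'$ has degree at most $\Delta'=\Delta+3(n-2)$. For $t\in\mathcal R_{z,z'}$ we have $F(z',t)\ne0$ by definition and $\gamma(t)=\det A_J\ne0$ by the choice of the pair, so $F'(t)\neq0$.

Let $E_j'=(E_j-h_j)\cap K$, so that $|E_j'|\le|E_j|$, and let $f'(r)=F'(r+h)$, a polynomial of degree at most $\Delta'$ on $K^{n-2}$. By Lemma~\ref{lem:fiber}(c), the tuples $t-h$ with $t\in\mathcal R_{z,z'}$ are $A'$-frames in $\prod_{j\ge3}E'_j$, and $f'$ does not vanish on them. The induction hypothesis in $K$, translated back by $s=r+h$, gives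
\begin{equation}\label{eq:step3}
|\mathcal R_{z,z'}|^2\le C(m-1,\Delta')\,\Pi'\cdot\#\Big\{s\in\prod_{j\ge3}\big(E_j\cap(h_j+K)\big):\ F'(s)\neq0\Big\},
\end{equation}
where $\Pi'=\prod_{\{p,q\}\in M(A')}(|E_p|+|E_q|)$. The matrix $A'$, and with it $\Pi'$, is the same for all $x,y,z,z'$, although $K$ varies.

\subsection*{Step 4: reversing the order of summation}
Combine \eqref{eq:step1}, \eqref{eq:step2} and \eqref{eq:step3}, and rewrite the condition $s_j\in h_j+K$ by Lemma~\ref{lem:fiber}(b). The result is
\begin{equation}\label{eq:omega}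
|\mathcal T|^2\le D_1^2D_2^2\,C(m-1,\Delta')\,\Pi'\cdot|\Omega|,
\end{equation}
where $\Omega$ is the set of all $(x,y,z,z',s)\in E_1^2\times E_2^2\times\prod_{j\ge3}E_j$ such that
\begin{enumerate}
\item[(i)] $f(x,z',s)\ne0$, $\det(y,z',s)\ne0$ and $\gamma(s)\neq0$;
\item[(ii)] $\omega(y,z)=\omega(y,z')=a_{12}$, and $\omega(y,s_j)=a_{1j}$, $\omega(z,s_j)=a_{2j}$ for $j\ge3$.
\end{enumerate}
For fixed $(x,z',s)$, Lemma~\ref{lem:incidence} with $a=a_{12}$, $b_j=a_{1j}$, $c_j=a_{2j}$ allows at most $|E_1|+|E_2|$ pairs $(y,z)$. Hence
\[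
|\Omega|\le(|E_1|+|E_2|)\cdot\#\{(x,z',s)\in E_1\times\dots\times E_n:\ f(x,z',s)\ne0\}.
\]
Since $(|E_1|+|E_2|)\,\Pi'$ is the product over $M(A)$, inequality \eqref{eq:omega} gives \eqref{eq:strong} with
\[
C(m,\Delta)=\binom{n+\Delta}{n}^2\binom{n+\Delta+1}{n}^2C\big(m-1,\Delta+3(n-2)\big),
\]
which depends only on $m$ and $\Delta$. This proves Theorem~\ref{thm:strong}, and with it Corollaries~\ref{cor:sets} and~\ref{cor:bases} and Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{Slavov} Kaloyan Slavov, \emph{Sharp bounds for frame counts and setwise stabilizers in classical groups}, arXiv:2608.11863 (2026).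
\end{thebibliography}
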